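\title{Irreducible representations of finitely generated nilpotent groups are induced from primitive ones}

\begin{abstract}
We prove that every irreducible representation of a finitely generated nilpotent group over an arbitrary field is induced from a primitive representation of a subgroup. This answers a question posed in a paper of Tushev. The same holds for finitely generated nilpotent-by-finite groups over any right Noetherian coefficient ring, and it fails for a countable locally finite nilpotent group of class $2$. The proof measures sums of translates of a critical submodule by a length function built from Krull dimension, and compares the growth of this length with the successive minima of a lattice.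
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $G$ be a group, $R$ a ring with $1$ and $RG$ the group ring. All modules are unital right modules. Let $M$ be an $RG$-module, $H$ a subgroup of $G$ and $U\le M$ an $RH$-submodule. For $t\in G$ the set $Ut$ depends only on the coset $Ht$. We say that $M$ is \emph{induced from $U$}, and call $(H,U)$ an \emph{inducing pair} for $M$, if
\[
M=\bigoplus_{t\in H\backslash G}Ut ,
\]
where $t$ runs over a right transversal to $H$ in $G$. Equivalently, the natural map $U\otimes_{RH}RG\to M$ is an isomorphism. The pair $(G,M)$ is always inducing. The module $M$ is \emph{primitive} if it has no inducing pair $(H,U)$ with $H$ a proper subgroup of $G$. When $R=F$ is a field, the same words are used for the representations that the modules afford.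

An inducing pair reduces the study of $M$ to that of a module for a smaller group, and the primitive modules are those for which no such reduction is left. So one asks whether the reduction always terminates. For a finite-dimensional irreducible representation it does: an inducing pair satisfies $\dim M=|G:H|\dim U$, induction is transitive, and therefore a pair with $\dim U$ least has $U$ primitive. In infinite dimension this count says nothing. Tushev proved that every irreducible representation of a finitely generated nilpotent group over a finitely generated field of characteristic zero is induced from a primitive representation of some subgroup. The following question is posed in \cite{Tushev}.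

\medskip
\noindent\textbf{Question.} \emph{Let $G$ be a finitely generated nilpotent group and $F$ a field. Is every irreducible representation of $G$ over $F$ induced from a primitive representation of some subgroup of $G$?}
\medskip

If $M$ is not induced from a primitive module, the reduction can be repeated forever. Call a sequence of pairs $(H_i,U_i)_{i\ge0}$ an \emph{infinite inducing chain} for the $RG$-module $M$ if $(H_0,U_0)=(G,M)$ and, for all $i$, $H_{i+1}$ is a proper subgroup of $H_i$ and $(H_{i+1},U_{i+1})$ is an inducing pair for the $RH_i$-module $U_i$. Such chains do exist, and one cannot simply pass to their limit.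

\begin{example}\label{ex:heis}
Let $G=\langle x,y,z\mid z=[x,y]\text{ central}\rangle$, where $[x,y]=x^{-1}y^{-1}xy$, and let $A=\langle x,z\rangle$, an abelian normal subgroup with $G/A$ infinite cyclic, generated by $yA$. Let $\mu,\eta\in F^\times$ with $\eta$ of infinite order, let $U=Fu$ with $ux=\mu u$, $uz=\eta u$, and let $M$ be the $FG$-module induced from $U$. It has the basis $u_j=uy^j$, $j\in\mathbb Z$. From $y^jxy^{-j}=xz^{-j}$ we get $u_jx=\mu\eta^{-j}u_j$. These eigenvalues are distinct, so every submodule is spanned by some of the $u_j$; since $y$ permutes the $u_j$ transitively, $M$ is irreducible.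

Put $H_i=\langle x,z,y^{2^i}\rangle$. Choose integers $a_i$ with $a_{i+1}\equiv a_i \pmod{2^i}$ and let $U_i$ be the span of the $u_j$ with $j\equiv a_i\pmod{2^i}$. Then $U_0=M$ and $U_i=U_{i+1}\oplus U_{i+1}y^{2^i}$, so $(H_i,U_i)$ is an infinite inducing chain with $\bigcap H_i=A$. For $a_i=0$ we have $\bigcap U_i=U$. If instead $3a_i\equiv1\pmod{2^i}$, then $\bigcap U_i=0$, because no integer $j$ has $3j-1$ divisible by every power of $2$.
\end{example}

In the example the reduction does terminate if it is done in one step of infinite index: $M$ is induced from the one-dimensional, hence primitive, module $U$. This suggests a guess. An infinite inducing chain should force $M$ to be induced from a subgroup of \emph{infinite} index, and in a finitely generated nilpotent group one can pass to a subgroup of infinite index only finitely many times in succession. The guess is correct, and the answer to the question is yes.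

\begin{theorem}\label{thm:nil}
Let $G$ be a finitely generated nilpotent group, $F$ any field and $M$ an irreducible $FG$-module. Then $M$ is induced from a primitive $FH$-submodule $U$ for some $H\le G$.
\end{theorem}

\begin{theorem}\label{thm:nbf}
Let $G$ be a finitely generated nilpotent-by-finite group, $R$ any right Noetherian ring with $1$ and $M$ an irreducible $RG$-module.
\begin{enumerate}
\item[(i)] $M$ is induced from a primitive $RH$-submodule for some $H\le G$.
\item[(ii)] If $M$ is not induced from a submodule for a subgroup of infinite index, then there is no infinite strictly descending chain $G=H_0>H_1>\cdots$ with $RH_i$-submodules $M=U_0\ge U_1\ge\cdots$ such that $U_i$ is induced from $U_{i+1}$ for all $i$.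
\end{enumerate}
\end{theorem}

Example~\ref{ex:heis} shows that the hypothesis in (ii) is needed. Theorem~\ref{thm:nil} is contained in Theorem~\ref{thm:nbf}(i); we state it separately because its proof ends earlier. Finite generation of $G$ cannot be dropped.

\begin{theorem}\label{thm:counter}
For each prime $p$ and each algebraically closed field $F$ with $\operatorname{char}F\ne p$ there are a countable locally finite nilpotent group $G$ of class $2$ and an irreducible $FG$-module $M$ that is not induced from a primitive module of any subgroup.
\end{theorem}

The proof of Theorems~\ref{thm:nil} and~\ref{thm:nbf} has three parts. Sections~\ref{sec:chains} and~\ref{sec:lattices} are group theory: an infinite inducing chain of subgroups of finite index is converted into a chain of sublattices with trivial intersection in a free abelian section $N/E\cong\mathbb Z^r$. The second chain in Example~\ref{ex:heis} shows that the $RE$-submodule to induce from cannot be read off from the $U_i$, so it has to be found inside $M$ by intrinsic means. Proposition~\ref{prop:main}, the core of the paper, says that the translates of \emph{any} cyclic critical $RE$-submodule form a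 direct sum; it is explained in Section~\ref{sec:idea} and proved in Sections~\ref{sec:krull} and~\ref{sec:proofmain}. Section~\ref{sec:proofs} derives the two theorems, and Section~\ref{sec:counter} proves Theorem~\ref{thm:counter}.

\section{Inducing pairs and Hirsch length}\label{sec:chains}

\begin{lemma}\label{lem:ind}
Let $M$ be an $RG$-module.
\begin{enumerate}
\item[(a)] If $(H,U)$ is an inducing pair for $M$ and $(K,W)$ is an inducing pair for the $RH$-module $U$, then $(K,W)$ is an inducing pair for $M$.
\item[(b)] If $(H,U)$ is an inducing pair for $M$, $H\le K\le G$ and $V=U\cdot RK$, then $V=\bigoplus_{s\in H\backslash K}Us$ and $M=\bigoplus_{t\in K\backslash G}Vt$.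
\item[(c)] If $M$ is irreducible and $(H,U)$ is an inducing pair for $M$, then $U$ is an irreducible $RH$-module.
\item[(d)] If $M$ is a direct sum of nonzero $R$-submodules that $G$ permutes transitively, $Y$ is one of them and $H$ is its stabilizer, then $(H,Y)$ is an inducing pair for $M$.
\end{enumerate}
\end{lemma}

\begin{proof}
If $s$ runs over a right transversal to $K$ in $H$ and $t$ over one to $H$ in $G$, then $st$ runs over a right transversal to $K$ in $G$, and $M=\bigoplus_tUt=\bigoplus_{s,t}Wst$. This is (a). For (b), the same remark for $H\le K\le G$ gives $M=\bigoplus_{s,t}Ust$, and $V=\sum_sUs$; group the summands by $t$. For (c), let $0<U'<U$ be an $RH$-submodule. Each $g\in G$ permutes the sets $U't$, so $\bigoplus_tU't$ is an $RG$-submodule, and it is neither $0$ nor $M$. For (d), $Y$ is an $RH$-submodule and $Hg\mapsto Yg$ is a bijection from $H\backslash G$ onto the set of summands.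
\end{proof}

A group is \emph{polycyclic-by-finite} if it has a finite subnormal series whose factors are infinite cyclic or finite; the number $h(G)$ of infinite cyclic factors does not depend on the series and is the \emph{Hirsch length} of $G$. Subgroups of such groups are again polycyclic-by-finite, in particular finitely generated. If $K\le G$ then $h(K)\le h(G)$, and $h(K)=h(G)$ implies $|G:K|<\infty$. A finitely generated nilpotent group is polycyclic. A finitely generated nilpotent-by-finite group has a nilpotent normal subgroup $N$ of finite index, $N$ is finitely generated, and so the group is polycyclic-by-finite; its subgroups are again finitely generated nilpotent-by-finite.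

The Hirsch length replaces the dimension count for steps of infinite index. We consider the following condition on an $RG$-module $M$:
\begin{equation}\label{eq:star}
\text{every inducing pair $(K,W)$ for $M$ has $|G:K|<\infty$.}\tag{$*$}
\end{equation}

\begin{lemma}\label{lem:reduce}
Let $G$ be polycyclic-by-finite and $M$ an irreducible $RG$-module that is not induced from a primitive module of any subgroup. Then there are a subgroup $H\le G$ and an irreducible $RH$-module $U$ that satisfies \eqref{eq:star} and has an infinite inducing chain.
\end{lemma}

\begin{proof}
Choose an inducing pair $(H,U)$ for $M$ with $h(H)$ least; $U$ is irreducible by Lemma~\ref{lem:ind}(c). An inducing pair $(K,W)$ for $U$ is one for $M$ by Lemma~\ref{lem:ind}(a), so $h(K)\ge h(H)$, hence $h(K)=h(H)$ and $|H:K|<\infty$. Put $(H_0,U_0)=(H,U)$. If $(H_i,U_i)$ has been chosen and is an inducing pair for $M$, then $U_i$ is not primitive, so it has an inducing pair $(H_{i+1},U_{i+1})$ with $H_{i+1}<H_i$, which is again an inducing pair for $M$.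
\end{proof}

It remains to show that \eqref{eq:star} and an infinite inducing chain are incompatible. Under \eqref{eq:star} the indices $|G:H_i|$ of such a chain are finite, by Lemma~\ref{lem:ind}(a), and strictly increasing.

\section{From a chain of subgroups to a chain of lattices}\label{sec:lattices}

The subgroups $H_i$ need not be normal, and their intersection is of little use. We want to replace them by larger subgroups that contain the derived subgroup and whose indices still tend to infinity. This is where nilpotency is used: in a finitely generated nilpotent group the index of a subgroup is controlled by the index of its image in the abelianization.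

\begin{lemma}\label{lem:nilp}
Let $N$ be a finitely generated nilpotent group and $N'\le Y\le N$ with $m=|N:Y|<\infty$. There is a bound $b(Y)$ such that $|N:H|\le b(Y)$ for every $H\le N$ with $HN'=Y$.
\end{lemma}

\begin{proof}
Let $N=\gamma_1\ge\gamma_2=N'\ge\cdots\ge\gamma_{c+1}=1$ be the lower central series. Recall that $A_w=\gamma_w/\gamma_{w+1}$ is a finitely generated abelian group, that it is generated by the classes of the left-normed commutators $[x_1,\dots,x_w]$ with $x_j\in N$, and that the class of $[x_1,\dots,x_w]$ depends only on the cosets $x_jN'$ and is multiplicative in each variable. Put $b_w=|A_w:A_w^{m^w}|$, which is finite and independent of $H$.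

Since $Y$ is normal of index $m$, we have $x^m\in Y=HN'$ for all $x\in N$. Given $x_1,\dots,x_w$, choose $h_j\in H$ with $x_j^mN'=h_jN'$. Modulo $\gamma_{w+1}$,
\[
[x_1,\dots,x_w]^{m^w}\equiv[x_1^m,\dots,x_w^m]\equiv[h_1,\dots,h_w]\in H\cap\gamma_w .
\]
So the image of $H\cap\gamma_w$ in $A_w$ contains the $m^w$-th powers of a generating set, hence contains $A_w^{m^w}$, and $|\gamma_w:(H\cap\gamma_w)\gamma_{w+1}|\le b_w$. Now
\[
|\gamma_w:H\cap\gamma_w|=|\gamma_w:(H\cap\gamma_w)\gamma_{w+1}|\cdot|\gamma_{w+1}:H\cap\gamma_{w+1}| ,
\]
because $|(H\cap\gamma_w)\gamma_{w+1}:H\cap\gamma_w|=|\gamma_{w+1}:H\cap\gamma_{w+1}|$. Multiplying over $w=1,\dots,c$ gives $|N:H|\le b_1\cdots b_c$.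
\end{proof}

The lemma fails already for the infinite dihedral group $\langle a,t\mid t^2=1,\ tat=a^{-1}\rangle$: its derived subgroup is $\langle a^2\rangle$, and the subgroups $\langle a^{3^i},t\rangle$, of index $3^i$, all map onto the abelianization. For a nilpotent-by-finite group we therefore abelianize the nilpotent normal subgroup $N$ and not $G$. A reader interested only in Theorem~\ref{thm:nil} may take $N=G$ from here on.

\begin{lemma}\label{lem:lattice}
Let $N$ be a finitely generated nilpotent normal subgroup of finite index in $G$, and let $(H_i,U_i)_{i\ge0}$ be an infinite inducing chain for an $RG$-module $M$ with $|G:H_i|<\infty$ and $H_iN=G$ for all $i$. Then there are a normal subgroup $E$ of $G$ with $E\le N$ and $N/E\cong\mathbb Z^r$, $r\ge1$, subgroups $L_1\ge L_2\ge\cdots$ of finite index in $N$ with $\bigcap L_i=E$, and $RL_i$-submodules $V_i\le M$ with $M=\bigoplus_{t\in L_i\backslash N}V_it$.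
\end{lemma}

\begin{proof}
Put $N_i=H_i\cap N$ and $K_i=N_iN'$. Then $|N:N_i|=|H_iN:H_i|=|G:H_i|$ is finite and tends to infinity. The subgroups $K_i$ decrease and have finite index in $N$. If they were equal to a fixed $Y$ for all large $i$, Lemma~\ref{lem:nilp} would bound $|N:N_i|$ by $b(Y)$. So $|N:K_i|\to\infty$. Each $K_i$ is normalized by $H_i$, which normalizes $N_i$ and $N'$, and by $N$, since $K_i\ge N'$. Hence $K_i$ is normal in $H_iN=G$.

Let $E_0=\bigcap K_i$, a normal subgroup of $G$ containing $N'$. The group $N/E_0$ is finitely generated abelian, and it is infinite because $|N:K_i|\to\infty$. Let $E/E_0$ be its torsion subgroup. It is finite and characteristic in $N/E_0$, so $E$ is normal in $G$, and $N/E\cong\mathbb Z^r$ with $r\ge1$. Put $L_i=K_iE=N_iE$. These subgroups decrease, contain $E$ and have finite index in $N$.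

To see that $\bigcap L_i=E$, let $T$ be a finite set of coset representatives of $E_0$ in $E$ and let $g\in\bigcap L_i$. Since $E_0\le K_i$, we have $L_i=K_iT$, so for each $i$ there is $y_i\in T$ with $gy_i^{-1}\in K_i$. Some $y\in T$ occurs for infinitely many $i$, and the $K_i$ decrease, so $gy^{-1}\in E_0$ and $g\in E$.

Finally put $V_i=U_i\cdot R[H_iE]$. By Lemma~\ref{lem:ind}(a),(b), $M=\bigoplus_{t\in H_iE\backslash G}V_it$. By Dedekind's law $H_iE\cap N=(H_i\cap N)E=L_i$, and $H_iE\cdot N=G$. So a right transversal to $L_i$ in $N$ meets every right coset of $H_iE$ in $G$, and meets it once, because $tt'^{-1}\in H_iE$ with $t,t'\in N$ gives $tt'^{-1}\in L_i$.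
\end{proof}

\section{The main proposition and its simplest cases}\label{sec:idea}

Lemma~\ref{lem:lattice} puts us in the following situation, which is fixed until the end of Section~\ref{sec:proofmain}.

\medskip
\noindent\textbf{Setting.} $E\le N$ are normal subgroups of a group $G$ with $q=|G:N|<\infty$ and $\Gamma=N/E\cong\mathbb Z^r$, $r\ge1$, written additively. $R$ is a ring such that $B=RE$ is right Noetherian, and $M$ is an irreducible $RG$-module.
\medskip

Since $E$ is normal, $Bg=gB$ for $g\in G$. So if $X$ is a $B$-submodule of $M$, then so is $Xg$, and $Y\mapsto Yg$ is an isomorphism from the lattice of submodules of $X$ onto that of $Xg$. For $x\in\Gamma$ we put $Xx=Xg$ with any $g\in N$ mapping to $x$; this is well defined because $Xe=X$ for $e\in E$. We call $Xx$ a \emph{translate} of $X$, and note that $(Xx)y=X(x+y)$. The sum $\sum_{x\in\Gamma}Xx$ is an $RN$-submodule, and it is induced from $(E,X)$ exactly when the sum is direct. Critical modules, which generalize simple modules, are recalled in Section~\ref{sec:krull}.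

\begin{proposition}\label{prop:main}
In this setting, suppose that there are subgroups $\Lambda_1\ge\Lambda_2\ge\cdots$ of finite index in $\Gamma$ with $\bigcap\Lambda_i=0$, with preimages $L_i\le N$, and $RL_i$-submodules $V_i\le M$ such that $M=\bigoplus_{t\in L_i\backslash N}V_it$. Then there is an ordinal $\alpha$ such that every nonzero $B$-submodule of $M$ contains a cyclic $\alpha$-critical $B$-submodule, and for every cyclic $\alpha$-critical $B$-submodule $C\le M$ the sum $\sum_{x\in\Gamma}Cx$ is direct.
\end{proposition}

We first work two small cases by hand. In both, $N=G$ and $M$ contains a simple $B$-submodule $C$. Then every $Cx$ is simple and $M=\sum_xCx$ is a semisimple $B$-module, so composition length is available.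

\subsection*{Rank one}
Let $\Gamma$ be generated by the image of $y\in G$, and suppose that $\sum_jCy^j$ is not direct. List a finite set of exponents with non-direct sum in increasing order. Some $Cy^j$ in the list meets the sum of its predecessors nontrivially, hence lies in it, being simple. Filling in the missing exponents and translating, we find $c\ge1$ with $Cy^{j+c}\le Cy^j+\dots+Cy^{j+c-1}$ for all $j\in\mathbb Z$. By induction $\sum_{j\ge a}Cy^j=Cy^a+\dots+Cy^{a+c-1}$ for every $a\in\mathbb Z$. So $M$ is the union of an ascending chain of modules of length at most $c$ and has length at most $c$. But $M=\bigoplus_{j=0}^{n-1}V_iy^j$ with $n=|\Gamma:\Lambda_i|$ has length at least $n$, and $n\to\infty$. This contradiction proves the proposition in this case. One relation among the translates bounds the size of $M$; the decompositions make $M$ large.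

\subsection*{Rank two}
For $\Gamma=\mathbb Z^2$ a relation among translates need not make the length of $M$ finite: the translates might be independent along one line and dependent across it. Bounded length must be replaced by a rate of growth. Let $\|\cdot\|$ be the sup-norm, and suppose that $\sum_{\|x\|\le\rho}Cx$ has length at most $c_0\rho$ for all $\rho\ge1$. Let $\Lambda_i=m\mathbb Z^2$ and $V=V_i$, take a simple submodule $C'\le V$, and suppose that its translates by the multiples of $me_1$ form a direct sum. Consider
\[
S=\{ame_1+t:\ 0\le a\le k/m,\ t\in\{0,\dots,m-1\}^2\},\qquad |S|\ge m^2\cdot k/m=mk .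
\]
For fixed $t$ the translates $C's$ form a direct sum inside $Vt$, and the $Vt$ form a direct sum, so $\sum_{s\in S}C's$ has length $|S|$. On the other hand, $C'$ is cyclic, so $C'\le\sum_{\|x\|\le\tau}Cx$ for some $\tau$, and therefore $\sum_{s\in S}C's\le\sum_{\|x\|\le k+m+\tau}Cx$. Thus $mk\le c_0(k+m+\tau)$ for all $k$, and $k\to\infty$ gives $m\le c_0$. The module $C'$ and the number $\tau$ change with $i$ in an uncontrolled way, but they enter only through an additive term that disappears in the limit; the constant $c_0$ belongs to the fixed module $C$. So $m$ is bounded, which is incompatible with $\bigcap\Lambda_i=0$.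

\medskip
Three things are needed to turn this into a proof. First, $M$ need not contain a simple $B$-submodule, so we need a substitute for simple modules and for length (Section~\ref{sec:krull}). Second, the two suppositions above must be shown to hold with the same exponent: the length over a ball of radius $\rho$ grows like $\rho^d$ for an integer $d$, and \emph{every} $C'$ has independent translates along $d$ of \emph{any} $r$ independent directions (Lemmas~\ref{lem:box} and~\ref{lem:inv}). Third, the directions must be chosen well in a general sublattice $\Lambda$ of index $n$. The obvious choice $ne_1,\dots,ne_r$ gives $|S|\approx n(k/n)^d$, which is useless for $d\ge1$; Minkowski's second theorem provides directions that are short enough.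

\section{Krull dimension and a length function}\label{sec:krull}

Let $B$ be a ring. The Krull dimension of a $B$-module $X$ is defined by transfinite induction. Put $\operatorname{Kdim}0=-1$. For an ordinal $\alpha$, $\operatorname{Kdim}X=\alpha$ if $X$ has no Krull dimension less than $\alpha$ and in every descending chain $X_0\ge X_1\ge\cdots$ of submodules all but finitely many factors $X_j/X_{j+1}$ have Krull dimension less than $\alpha$. A module $C$ is \emph{$\alpha$-critical} if $\operatorname{Kdim}C=\alpha$ and $\operatorname{Kdim}C/C'<\alpha$ for every nonzero submodule $C'$. We use the following facts about finitely generated modules over a right Noetherian ring $B$; see \cite[\S6.2]{MR}.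
\begin{enumerate}
\item[(K1)] $\operatorname{Kdim}X$ exists and depends only on the lattice of submodules of $X$.
\item[(K2)] $\operatorname{Kdim}X=\max(\operatorname{Kdim}X',\operatorname{Kdim}X/X')$ for $X'\le X$.
\item[(K3)] Every nonzero $X$ contains a submodule that is $\beta$-critical for some $\beta$.
\item[(K4)] Nonzero submodules of an $\alpha$-critical module are $\alpha$-critical.
\end{enumerate}
Dimension $0$ means nonzero and Artinian, and $0$-critical means simple. The property of simple modules used in Section~\ref{sec:idea} was that a simple module meeting $X$ nontrivially adds nothing to $X$. An $\alpha$-critical module meeting $X$ nontrivially adds only a module of dimension less than $\alpha$, and the next lemma provides a length that does not see such modules.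

\begin{lemma}\label{lem:length}
Let $B$ be right Noetherian and $\alpha$ an ordinal. Every finitely generated $B$-module $X$ with $\operatorname{Kdim}X\le\alpha$ has a finite series of submodules each of whose factors is $\alpha$-critical or has Krull dimension less than $\alpha$. The number $\ell(X)$ of $\alpha$-critical factors does not depend on the series. Moreover $\ell(X)=\ell(X')+\ell(X/X')$ for $X'\le X$; $\ell(X)=0$ if $\operatorname{Kdim}X<\alpha$; $\ell(X)=1$ if $X$ is $\alpha$-critical; $\ell(X_1+X_2)\le\ell(X_1)+\ell(X_2)$ for submodules $X_1,X_2\le X$; and $\ell(X)$ depends only on the lattice of submodules of $X$.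
\end{lemma}

\begin{proof}
Put $X_0=0$ and, as long as $X_j\ne X$, let $X_{j+1}/X_j$ be a critical submodule of $X/X_j$, by (K3). Its dimension is at most $\alpha$ by (K2). The process stops because $X$ is Noetherian, and it gives a series of the required type.

A refinement of such a series is of the same type with the same count. Indeed, subfactors of a factor of dimension less than $\alpha$ have dimension less than $\alpha$ by (K2). If $0=Y_0\le Y_1\le\dots\le Y_s=Y$ refines an $\alpha$-critical factor $Y$ and $Y_j$ is the first nonzero term, then $Y_j$ is $\alpha$-critical by (K4), the earlier factors are $0$, and the later factors are subfactors of $Y/Y_j$, of dimension less than $\alpha$. By the Schreier refinement theorem any two finite series of $X$ have refinements whose factors are isomorphic in pairs, so the count is independent of the series.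

Concatenating series for $X'$ and $X/X'$ gives additivity. The values $0$ and $1$ are read off from the series $0\le X$. Subadditivity follows from $(X_1+X_2)/X_1\cong X_2/(X_1\cap X_2)$ and additivity. A lattice isomorphism carries series to series and, by (K1), preserves the dimension and the criticality of each factor.
\end{proof}

For $\alpha=0$, $\ell$ is composition length. For $B=F[t,t^{-1}]$ and $\alpha=1$, the module $B$ is $1$-critical, since it is not Artinian while its proper quotients are finite-dimensional, and $\ell(X)$ is the rank of the free part of $X$.

To use $\ell$ inside $M$, all finitely generated $B$-submodules of $M$ should have the same dimension. This follows from irreducibility. We return to the setting of Section~\ref{sec:idea}.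

\begin{lemma}\label{lem:homog}
There is an ordinal $\alpha$ such that every nonzero finitely generated $B$-submodule of $M$ has Krull dimension $\alpha$. Every nonzero $B$-submodule of $M$ contains a cyclic $\alpha$-critical submodule.
\end{lemma}

\begin{proof}
Let $\alpha$ be the least value of $\operatorname{Kdim}(mB)$ for $0\ne m\in M$, and let $M_\alpha=\{m\in M:\operatorname{Kdim}(mB)\le\alpha\}\neq0$. This set is closed under $B$ since $mbB\le mB$, under $G$ since $mgB=(mB)g$ has the same submodule lattice as $mB$, and under sums since $(m+m')B\le mB+m'B$ and $mB+m'B$ has dimension at most $\alpha$ by (K2). So $M_\alpha$ is a nonzero $RG$-submodule, and $M_\alpha=M$. A nonzero finitely generated submodule is a finite sum of cyclic modules of dimension at most $\alpha$ and contains a cyclic module of dimension at least $\alpha$, so its dimension is $\alpha$ by (K2). A nonzero submodule contains a nonzero finitely generated submodule, which contains a critical submodule by (K3). The latter is finitely generated, hence $\alpha$-critical, and any nonzero cyclic submodule of it is $\alpha$-critical by (K4).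
\end{proof}

From now on $\ell$ is the length for this $\alpha$, and \emph{critical} means ``cyclic $\alpha$-critical $B$-submodule of $M$''. For a finitely generated $B$-submodule $X\le M$ and $g\in G$ we have $\ell(Xg)=\ell(X)$, and $Cg$ is critical if $C$ is.

\section{Growth of sums of translates}\label{sec:proofmain}

Fix a basis $\mathbf e=(e_1,\dots,e_r)$ of $\Gamma$, identify $\Gamma$ with $\mathbb Z^r\subset\mathbb R^r$, let $\|\cdot\|$ be the sup-norm and put $\Gamma(\rho)=\{x\in\Gamma:\|x\|\le\rho\}$ for real $\rho\ge0$.

\subsection*{The rank function}
For $C$ critical and $S\subset\Gamma$ finite put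
\[
C_S=\sum_{x\in S}Cx,\qquad f_C(S)=\ell(C_S),\qquad \varphi_C(\rho)=f_C(\Gamma(\rho)).
\]
By Lemma~\ref{lem:length}, $f_C$ is monotone, $f_C(S\cup S')\le f_C(S)+f_C(S')$ and $f_C(S)\le|S|$. Also $f_C(S+x)=f_C(S)$, since $C_{S+x}=C_Sx$. Say that $x\in\Gamma$ \emph{depends on} $S$ if $Cx\cap C_S\ne0$. Dependence persists when $S$ is enlarged and when $x$ and $S$ are translated by the same element. Since $C_{S\cup\{x\}}/C_S\cong Cx/(Cx\cap C_S)$ and $Cx$ is $\alpha$-critical,
\begin{equation}\label{eq:step}
f_C(S\cup\{x\})=\begin{cases}f_C(S)&\text{if $x$ depends on $S$,}\\ f_C(S)+1&\text{otherwise.}\end{cases}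
\end{equation}
List $S$ as $s_1,s_2,\dots$ in any order. The sum $\sum_{s\in S}Cs$ is direct if and only if no $s_u$ depends on $\{s_1,\dots,s_{u-1}\}$, and by \eqref{eq:step} this holds if and only if $f_C(S)=|S|$. In this case we call $S$ \emph{independent} for $C$. Translates of independent sets are independent. A subgroup $P\le\Gamma$ is \emph{$C$-free} if all its finite subsets are independent for $C$. Proposition~\ref{prop:main} asserts that $\Gamma$ is $C$-free for every critical $C$.

\subsection*{Comparing two critical modules}
Write $G=\bigcup_{\nu=1}^qNg_\nu$ and let $\sigma_\nu$ be the automorphism of $\Gamma$ induced by $g\mapsto g_\nu gg_\nu^{-1}$. Fix $A\ge1$ with $\|\sigma_\nu(x)\|\le A\|x\|$ for all $\nu$ and $x$. If $N=G$, then $q=1$, $g_1=1$ and $A=1$.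

\begin{lemma}\label{lem:compare}
Let $C,C'$ be critical. There is $\tau=\tau(C,C')\ge1$ such that $\varphi_{C'}(\rho)\le q\,\varphi_C(A\rho+\tau)$ for all $\rho\ge0$.
\end{lemma}

\begin{proof}
The sum $\sum_{g\in G}Cg$ is a nonzero $RG$-submodule, so it equals $M$. A generator of $C'$ lies in finitely many of the summands, so $C'\le\sum_\nu C_{T_\nu}g_\nu$ with finite sets $T_\nu\subset\Gamma$. Choose $\tau\ge1$ with $T_\nu\subset\Gamma(\tau)$ for all $\nu$. If $g\in N$ maps to $x\in\Gamma(\rho)$, then
\[
C_{T_\nu}g_\nu g=C_{T_\nu}(g_\nu gg_\nu^{-1})g_\nu=C_{T_\nu+\sigma_\nu(x)}g_\nu\le C_{\Gamma(A\rho+\tau)}g_\nu .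
\]
Hence $C'_{\Gamma(\rho)}\le\sum_\nu C_{\Gamma(A\rho+\tau)}g_\nu$, and each of the $q$ summands has length $\varphi_C(A\rho+\tau)$.
\end{proof}

The multiplicative constants $q$ and $A$ do not depend on $C$ and $C'$; only the additive constant $\tau$ does.

\subsection*{Growth in boxes}
Let $\mathbf h=(h_1,\dots,h_r)$ be linearly independent elements of $\Gamma$, not necessarily a basis. For an integer $k\ge1$ and $J\subset\{1,\dots,r\}$ put
\[
Q_{\mathbf h}(k)=\Bigl\{\sum_ja_jh_j:\ a_j\in\mathbb Z,\ 0\le a_j<k\Bigr\},\qquad P_J=\langle h_j:j\in J\rangle ,
\]
and let $d(\mathbf h,C)$ be the largest $|J|$ such that $P_J$ is $C$-free. It exists because $P_\emptyset=0$ is $C$-free. The next lemma extends the rank one argument. There a single relation expressed each translate through earlier ones. Here one relation is available in each subgroup $P_J$ that is not free, and to use them all without circularity we need one translation-invariant total order in which every relation looks backward.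

\begin{lemma}\label{lem:box}
Let $d=d(\mathbf h,C)$. There is a constant $c'$ with $k^d\le f_C(Q_{\mathbf h}(k))\le c'k^d$ for all $k\ge1$.
\end{lemma}

\begin{proof}
Write $Q=Q_{\mathbf h}(k)$. If $P_J$ is $C$-free with $|J|=d$, then $Q\cap P_J$ is independent and has $k^d$ elements, which gives the lower bound. If $d=r$, the upper bound is $f_C(Q)\le|Q|=k^r$. Let $d<r$.

Let $\omega:\bigoplus_j\mathbb Zh_j\to\mathbb R$ be the additive map sending the $h_j$ to real numbers that are linearly independent over $\mathbb Q$; it is injective. Let $|J|=d+1$. Then $P_J$ contains a finite set that is not independent. List it as $s_1,s_2,\dots$ with $\omega$ increasing. Some $s_u$ depends on $\{s_1,\dots,s_{u-1}\}$, and $u\ge2$ since $C_\emptyset=0$. Put $\Delta_J=\{s_l-s_u:l<u\}$, a finite nonempty subset of $P_J$ on which $\omega$ is negative. By translation, every $x\in\Gamma$ depends on $x+\Delta_J$. Let $c\ge1$ be an integer bounding the absolute values of the $\mathbf h$-coordinates of all elements of all $\Delta_J$; it does not depend on $k$.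

Call $x\in Q$ \emph{reducible} if $x+\Delta_J\subset Q$ for some $J$ with $|J|=d+1$, and let $X$ be the set of elements of $Q$ that are not reducible. Suppose that $x=\sum a_jh_j\in Q$ has $c\le a_j<k-c$ for all $j$ in a set $J$ with $|J|=d+1$. Adding an element of $\Delta_J$ changes only the coordinates in $J$, each by at most $c$, so $x+\Delta_J\subset Q$ and $x$ is reducible. Thus an element of $X$ has at most $d$ coordinates in $[c,k-c)$, so at least $r-d$ of its coordinates are among the at most $2c$ integers in $[0,c)\cup[k-c,k)$. Choosing $r-d$ such positions, their values, and the remaining $d$ coordinates gives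
\[
|X|\le\binom rd(2c)^{r-d}k^d .
\]
Now add the reducible elements to $X$ one at a time with $\omega$ increasing. When $x$ is added, it depends on a set $x+\Delta_J\subset Q$ whose elements have smaller $\omega$; each of them lies in $X$ or is reducible and was added before. By \eqref{eq:step} the value of $f_C$ never changes, so $f_C(Q)=f_C(X)\le|X|$.
\end{proof}

For $r=2$, the set $X$ lies in a frame of width $c$ along the sides of the box if $d=1$, and in four $c\times c$ corners if $d=0$.

The number $d(\mathbf h,C)$ is thus a growth exponent. Boxes for different $\mathbf h$ are commensurable with balls, and different $C$ are compared by Lemma~\ref{lem:compare}, so the exponent is an invariant.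

\begin{lemma}\label{lem:inv}
There is an integer $d$, $0\le d\le r$, with $d(\mathbf h,C)=d$ for all $\mathbf h$ and all critical $C$. For each critical $C$ there is a constant $c_0$ with $\varphi_C(\rho)\le c_0\rho^d$ for all $\rho\ge1$.
\end{lemma}

\begin{proof}
Fix $\mathbf h$ and $C$ and write $\delta=d(\mathbf h,C)$. With $\beta=\sum_j\|h_j\|$ we have $Q_{\mathbf h}(k)\subset\Gamma(\beta k)$, so Lemma~\ref{lem:box} gives
\begin{equation}\label{eq:low}
k^{\delta}\le\varphi_C(\beta k)\qquad(k\ge1).
\end{equation}
For an upper bound, note that $P=\langle h_1,\dots,h_r\rangle$ has finite index in $\Gamma$. Let $T_0\subset\Gamma(\tau_0)$ be a transversal to $P$, and choose $a>0$ such that the $\mathbf h$-coordinates of every $v\in\mathbb R^r$ are at most $a\|v\|$ in absolute value. Given $\rho\ge1$, put $k=\lceil a(\rho+\tau_0)\rceil$ and $w=-k\sum_jh_j$. Each $x\in\Gamma(\rho)$ is $t+p$ with $t\in T_0$, $p\in P$ and $\|p\|\le\rho+\tau_0$; the coordinates of $p$ are integers in $[-k,k]$, so $p\in w+Q_{\mathbf h}(2k+1)$. Thus $\Gamma(\rho)$ is covered by $|T_0|$ translates of $Q_{\mathbf h}(2k+1)$. Since $2k+1\le(2a+2a\tau_0+3)\rho$, Lemma~\ref{lem:box} gives a constant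 $c''$ with
\begin{equation}\label{eq:up}
\varphi_C(\rho)\le|T_0|\,c'(2k+1)^{\delta}\le c''\rho^{\delta}\qquad(\rho\ge1).
\end{equation}
Let $(\mathbf h',C')$ be a second pair, with $\beta'=\sum_j\|h'_j\|$. By \eqref{eq:low} for $(\mathbf h',C')$, Lemma~\ref{lem:compare} and \eqref{eq:up},
\[
k^{d(\mathbf h',C')}\le\varphi_{C'}(\beta'k)\le q\,\varphi_C(A\beta'k+\tau)\le q\,c''(A\beta'k+\tau)^{d(\mathbf h,C)}
\]
for all $k\ge1$. Hence $d(\mathbf h',C')\le d(\mathbf h,C)$, and by symmetry the two numbers are equal. The last assertion is \eqref{eq:up}.
\end{proof}

\subsection*{Successive minima}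
Let $\Lambda\le\mathbb Z^r$ have finite index $n$; it is a lattice in $\mathbb R^r$ of covolume $n$. Its $j$-th successive minimum $\lambda_j$ for the cube $[-1,1]^r$ is the least $\lambda$ such that $\Lambda$ contains $j$ linearly independent vectors of norm at most $\lambda$. There are linearly independent $h_1,\dots,h_r\in\Lambda$ with $\|h_j\|=\lambda_j$, and $\lambda_1\le\dots\le\lambda_r$ are positive integers, $\lambda_1$ being the least norm of a nonzero vector of $\Lambda$. Minkowski's second theorem states that $\lambda_1\cdots\lambda_r\cdot\operatorname{vol}(K)\le2^r\operatorname{covol}(\Lambda)$ for the minima with respect to a symmetric convex body $K$. The cube has volume $2^r$, so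
\begin{equation}\label{eq:mink}
\lambda_1\cdots\lambda_r\le n .
\end{equation}

\begin{proof}[Proof of Proposition~\ref{prop:main}]
The ordinal $\alpha$ and the first assertion are given by Lemma~\ref{lem:homog}. Let $d$ be as in Lemma~\ref{lem:inv}. If $d=r$, then $d(\mathbf e,C)=r$ says that $\Gamma$ is $C$-free for every critical $C$, which is the second assertion. Suppose that $d<r$. Fix a critical $C$ and a constant $c_0$ as in Lemma~\ref{lem:inv}, and put $c_1=qc_0(Ad)^d$, with $0^0=1$. This number does not depend on $i$. We show that $\lambda_1(\Lambda_i)\le c_1$ for every $i$.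

Let $\Lambda=\Lambda_i$, $V=V_i$, $n=|\Gamma:\Lambda|$, and let $\lambda_j$ and $\mathbf h=(h_1,\dots,h_r)$ be as above. The module $V$ is nonzero and is a $B$-submodule since $E\le L_i$, so it contains a critical $C'$. By Lemma~\ref{lem:inv}, $d(\mathbf h,C')=d$: there is $J$ with $|J|=d$ such that $P_J$ is $C'$-free. For an integer $k\ge1$ let
\[
D(k)=\Bigl\{\sum_{j\in J}a_jh_j:\ a_j\in\mathbb Z,\ 0\le a_j\le k/\lambda_j\Bigr\}\subset P_J\le\Lambda .
\]
There are $\lfloor k/\lambda_j\rfloor+1>k/\lambda_j$ choices for $a_j$, so $|D(k)|\ge k^d/\prod_{j\in J}\lambda_j$, and $D(k)\subset\Gamma(dk)$ since $\|a_jh_j\|\le k$. Let $t_1,\dots,t_n\in\Gamma(\tau_1)$ represent the cosets of $\Lambda$, and let $S$ be the disjoint union of the sets $D(k)+t_l$. Each $D(k)+t_l$ is independent for $C'$. Since $C'\le V$, $V$ is an $RL_i$-module and $D(k)\subset\Lambda$, we have $C'_{D(k)}\le V$ and so $C'_{D(k)+t_l}\le Vt_l$. The sum of the $Vt_l$ is direct by hypothesis. Hence $\sum_{s\in S}C's$ is direct and $f_{C'}(S)=|S|=n|D(k)|$. As $S\subset\Gamma(dk+\tau_1)$, Lemmas~\ref{lem:compare} and~\ref{lem:inv} give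
\[
\frac{nk^d}{\prod_{j\in J}\lambda_j}\le f_{C'}(S)\le q\,\varphi_C(Adk+A\tau_1+\tau)\le q\,c_0\,(Adk+A\tau_1+\tau)^d ,
\]
where $\tau_1$ and $\tau=\tau(C,C')$ depend on $i$ but not on $k$. Dividing by $k^d$ and letting $k\to\infty$ yields $n\le c_1\prod_{j\in J}\lambda_j$. With \eqref{eq:mink} this gives $\prod_{j\notin J}\lambda_j\le c_1$. The product is not empty because $d<r$, and each factor is at least $\lambda_1\ge1$, so $\lambda_1(\Lambda_i)\le c_1$.

The ball $\Gamma(c_1)$ contains finitely many nonzero vectors. Each of them lies outside $\Lambda_i$ for all large $i$, because the $\Lambda_i$ decrease and $\bigcap\Lambda_i=0$. So $\lambda_1(\Lambda_i)>c_1$ for large $i$, a contradiction.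
\end{proof}

\section{Proofs of Theorems~\ref{thm:nil} and~\ref{thm:nbf}}\label{sec:proofs}

The Noetherian hypothesis of Proposition~\ref{prop:main} is supplied by P.~Hall's theorem: if $R$ is right Noetherian and $E$ is polycyclic-by-finite, then $RE$ is right Noetherian. This is the only use of the hypothesis on $R$, and nothing about a field $F$ is used beyond it.

\begin{proof}[Proof of Theorem~\ref{thm:nil}]
Suppose the theorem fails. Subgroups of $G$ are finitely generated nilpotent, so by Lemma~\ref{lem:reduce} we may assume that $M$ satisfies \eqref{eq:star} and has an infinite inducing chain $(H_i,U_i)$. All $|G:H_i|$ are finite. Lemma~\ref{lem:lattice} with $N=G$ provides $E$, $L_i$ and $V_i$, and with $\Lambda_i=L_i/E$ the hypotheses of Proposition~\ref{prop:main} hold. So there is a nonzero $FE$-submodule $C\le M$ with $\sum_{x\in G/E}Cx$ direct. This sum is a nonzero $FG$-submodule, hence equals $M$. Thus $(E,C)$ is an inducing pair for $M$ with $G/E\cong\mathbb Z^r$ infinite, contrary to \eqref{eq:star}.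
\end{proof}

When $N<G$, the direct sum $\bigoplus_{x\in\Gamma}Cx$ is only an $RN$-submodule, and its $q$ translates under $G$ may overlap, so the last step breaks down. We replace it by Clifford theory: $M$ turns out to be semisimple over $RE$, condition \eqref{eq:star} forces $C$ to be isomorphic to a translate $Ca$, and then the module induced from $C$ to $\langle E,a\rangle$ is not irreducible, for the same reason that $1+a$ generates a proper ideal of the group algebra $F\langle a\rangle$ of an infinite cyclic group.

\begin{proof}[Proof of Theorem~\ref{thm:nbf}]
(ii) Suppose that $M$ satisfies \eqref{eq:star} and has an infinite inducing chain $(H_i,U_i)$. All $|G:H_i|$ are finite. Let $N$ be a nilpotent normal subgroup of finite index in $G$.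

\emph{Step 1: reduction to $H_iN=G$.} The subgroups $H_iN$ decrease and contain $N$, so $H_iN=H_jN$ for some $j$ and all $i\ge j$. Replace $(G,M,N)$ by $(H_j,U_j,H_j\cap N)$ and drop the first $j$ terms of the chain. The group $H_j$ is finitely generated with nilpotent normal subgroup $H_j\cap N$ of finite index, and $U_j$ is irreducible by Lemma~\ref{lem:ind}(c). An inducing pair $(K,W)$ for $U_j$ is one for $M$, so $|H_j:K|\le|G:K|<\infty$ and \eqref{eq:star} holds for $U_j$. By Dedekind's law $H_i(H_j\cap N)=H_j\cap H_iN=H_j\cap H_jN=H_j$ for $i\ge j$. So we may assume that $H_iN=G$ for all $i$. Lemma~\ref{lem:lattice} provides $E$, $L_i$, $V_i$, and Proposition~\ref{prop:main} applies with $\Gamma=N/E$ and $\Lambda_i=L_i/E$.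

\emph{Step 2: an irreducible $RE$-submodule.} Let $g_1,\dots,g_q$ represent the cosets of $N$ in $G$. For $0\ne m\in M$ we have $M=m\cdot RG=\sum_\nu mg_\nu\cdot RN$, so $M$ is finitely generated over $RN$ and has a maximal $RN$-submodule $M_1$. Each $M_1g_\nu$ is a maximal $RN$-submodule, and $G$ permutes these, so $\bigcap_\nu M_1g_\nu$ is a proper $RG$-submodule, hence $0$. Therefore $M$ embeds in the semisimple $RN$-module $\bigoplus_\nu M/M_1g_\nu$ and contains an irreducible $RN$-submodule $W$. Let $C\le W$ be a cyclic $\alpha$-critical $RE$-submodule. By Proposition~\ref{prop:main}, $\bigoplus_{x\in\Gamma}Cx$ is a nonzero $RN$-submodule of $W$, so $W=\bigoplus_xCx$. Thus $(E,C)$ is an inducing pair for the irreducible $RN$-module $W$, and $C$ is an irreducible $RE$-module by Lemma~\ref{lem:ind}(c).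

\emph{Step 3: $C$ is isomorphic to a translate.} Each $Cg$ is an irreducible $RE$-module and $M=\sum_{g\in G}Cg$, so $M$ is semisimple over $RE$. It is the direct sum of its isotypic components, and each irreducible $RE$-submodule is isomorphic to some $Cg$. If $\psi:X\to X'$ is an isomorphism of $RE$-submodules of $M$, then $vg\mapsto\psi(v)g$ is an isomorphism $Xg\to X'g$, because $vg\cdot b=v(gbg^{-1})g$ is sent to $\psi(v)(gbg^{-1})g=\psi(v)g\cdot b$ for $b\in RE$. So if $Y$ is the component of type $C$, then $Yg$ is the component of type $Cg$. Hence $G$ permutes the components transitively, and the stabilizer of $Y$ is $H=\{g\in G:Cg\cong C\}$. By Lemma~\ref{lem:ind}(d), $(H,Y)$ is an inducing pair for $M$, and $|G:H|<\infty$ by \eqref{eq:star}. The image of $H\cap N$ in $\Gamma\cong\mathbb Z^r$ then has finite index and is nonzero, as $r\ge1$. So there is $a\in H\cap N$ with $aE$ of infinite order, and an $RE$-isomorphism $\theta:C\to Ca$.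

\emph{Step 4: the contradiction.} Let $K=\langle E,a\rangle$ and $D=C\cdot RK=\bigoplus_{i\in\mathbb Z}Ca^i$. By Lemma~\ref{lem:ind}(b),(c), $W$ is induced from $(K,D)$ and $D$ is an irreducible $RK$-module. Let $C^*=\{c+\theta(c):c\in C\}$, a nonzero $RE$-submodule of $C\oplus Ca$. Then $D^*=\sum_iC^*a^i$ is a nonzero $RK$-submodule of $D$. A nonzero element of $D^*$ can be written as $\sum_{i=i_0}^{i_1}(c_i+\theta(c_i))a^i$ with $i_0\le i_1$, $c_i\in C$ and $c_{i_0}\ne0\ne c_{i_1}$. Its component in $Ca^{i_0}$ is $c_{i_0}a^{i_0}\ne0$ and its component in $Ca^{i_1+1}$ is $\theta(c_{i_1})a^{i_1}\ne0$. So it has at least two nonzero components and does not lie in $C$. Thus $D^*\cap C=0$ and $0<D^*<D$, a contradiction.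

(i) If $M$ were not induced from a primitive module, Lemma~\ref{lem:reduce} would give a subgroup $H$, again finitely generated nilpotent-by-finite, and an irreducible $RH$-module that satisfies \eqref{eq:star} and has an infinite inducing chain. This contradicts (ii).
\end{proof}

\section{A group that is not finitely generated}\label{sec:counter}

We prove Theorem~\ref{thm:counter}. The module is an infinite tensor product of $p$-dimensional modules for finite Heisenberg groups. Each factor can be induced from a line, so the reduction can always be continued; the product is formed along vectors in general position, so that it never ends.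

\subsection*{Construction}
Let $\zeta\in F$ be a primitive $p$-th root of unity. For $i\ge1$ let $A_i=F^p$ with basis $\varepsilon_j$, $j\in\mathbb Z/p$, and define operators $a_i,b_i$ by $\varepsilon_ja_i=\zeta^j\varepsilon_j$ and $\varepsilon_jb_i=\varepsilon_{j+1}$. Then $a_i^p=b_i^p=1$ and $[b_i,a_i]$ is the scalar $\zeta$. The group $X_i=\langle a_i,b_i\rangle$ consists of the $p^3$ operators $\zeta^ca_i^sb_i^t$; it is the Heisenberg group of unitriangular $3\times3$ matrices over $\mathbb F_p$, with center generated by $\zeta$. Polynomials in $a_i$ give all diagonal matrices, since the eigenvalues $\zeta^j$ are distinct, and multiplying by powers of $b_i$ gives all matrix units. So $X_i$ spans $\operatorname{End}_F(A_i)$. A noncentral element of $X_i$ is not a scalar, so its eigenspaces are proper subspaces. A vector space over the infinite field $F$ is not a finite union of proper subspaces. Hence we can choose $v_i\ne0$ in $A_i$ that is not an eigenvector of any noncentral element of $X_i$.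

Let $M_n=A_1\otimes\dots\otimes A_n$ and $M=\varinjlim M_n$ along the injective maps $w\mapsto w\otimes v_{n+1}$; we regard $M$ as the union of the $M_n$. For $n\ge i$ the group $X_i$ acts faithfully on $M_n$ through the $i$-th factor, compatibly with $M_n\to M_{n+1}$, so $X_i$ embeds in $\operatorname{GL}(M)$. Let $G$ be generated by these copies of the $X_i$. They commute with each other and have the common center $Z=\langle\zeta\rangle$ of scalars, so $G$ is their restricted central product. It is the union of the finite groups $X_1\cdots X_n$, hence countable and locally finite. The quotient $G/Z$ is generated by commuting elements of order $p$, so $[G,G]\le Z$, the nonabelian group $G$ is nilpotent of class $2$, and $g^{p^2}=1$ for all $g\in G$.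

The module $M$ is irreducible. Indeed, $0\ne u\in M$ lies in $M_n$ for all large $n$, and $X_1\cdots X_n$ spans $\bigotimes_i\operatorname{End}_F(A_i)=\operatorname{End}_F(M_n)$ on $M_n$, so $u\cdot FG\ge M_n$ for all large $n$.

\begin{lemma}\label{lem:onedim}
If $H\le G$ and $U\le M$ is an irreducible primitive $FH$-submodule, then $\dim U=1$.
\end{lemma}

\begin{proof}
Let $h\in H$. Since $h^{p^2}=1$ and $t^{p^2}-1$ splits over $F$ with distinct roots, $U$ is the direct sum of the nonzero eigenspaces $U_\mu$ of $h$. For $g\in H$ we have $ghg^{-1}=h[h,g^{-1}]$, where $[h,g^{-1}]\in Z$ is a scalar $\xi$. For $u\in U_\mu$ this gives $(ug)h=u(ghg^{-1})g=\mu\xi\,ug$, so $U_\mu g\le U_{\mu\xi}$. The scalar for $g^{-1}$ is $\xi^{-1}$, commutators being multiplicative in class $2$, so $U_\mu g=U_{\mu\xi}$. Thus $H$ permutes the eigenspaces, and transitively, since the sum over an orbit is a submodule of the irreducible module $U$. If there were more than one eigenspace, $U$ would be induced from a proper subgroup of $H$ by Lemma~\ref{lem:ind}(d). So every $h\in H$ acts on $U$ as a scalar, every subspace of $U$ is a submodule, and $\dim U=1$.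
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:counter}]
Suppose that $(H,U)$ is an inducing pair for $M$ with $U$ primitive. By Lemmas~\ref{lem:ind}(c) and~\ref{lem:onedim}, $U=Fu$ with $u\neq0$. Choose $n$ with $u\in M_n$; in $M_{n+1}$ it is written $u\otimes v_{n+1}$. If $h\in H\cap X_{n+1}$, then $u\otimes v_{n+1}h\in F(u\otimes v_{n+1})$, so $v_{n+1}$ is an eigenvector of $h$ and $h\in Z$. Elements $g,g'\in X_{n+1}$ with $Hg=Hg'$ have $g'g^{-1}\in H\cap X_{n+1}\le Z$, so $X_{n+1}$ meets at least $|X_{n+1}:Z|=p^2$ right cosets of $H$. Since $M=\bigoplus_tUt$, the vectors $ug$ with $g$ in distinct cosets are linearly independent, and $\dim(u\cdot FX_{n+1})\ge p^2$. But $u\cdot FX_{n+1}\le u\otimes A_{n+1}$ has dimension at most $p$, a contradiction.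
\end{proof}

\begin{remark}
The choice of the $v_i$ is essential. If $v_i=\varepsilon_0$ for all $i$, then $M$ has the basis $\varepsilon_{t_1}\otimes\varepsilon_{t_2}\otimes\cdots$ with almost all $t_i=0$. The products $\prod_ib_i^{t_i}$ form a transversal to $H=\langle Z,a_1,a_2,\dots\rangle$ in $G$ and carry the $H$-invariant line through $\varepsilon_0\otimes\varepsilon_0\otimes\cdots$ onto the lines through these basis vectors. So $M$ is then induced from a one-dimensional, hence primitive, module.
\end{remark}

\begin{thebibliography}{9}

\bibitem{MR}
McConnell and Robson, \emph{Noncommutative Noetherian Rings}.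

\bibitem{Tushev}
Anatolii V. Tushev, \emph{Primitive irreducible representations of finitely generated nilpotent groups}, arXiv:2207.02471 (2022).

\end{thebibliography}
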